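# Countable tightness, $k$-spaces and sequentiality for $s$-groups

All topological spaces and all topological groups in these notes are Hausdorff. We write $\mathrm{cl}$ for closure and $\mathfrak c$ for the cardinality of the continuum. CH is the continuum hypothesis $\mathfrak c=\omega_1$.

## 1. Sequential spaces, countable tightness, $k$-spaces

**Definition 1.1 (sequential space).** A set $C\subseteq X$ is *sequentially closed* if it contains the limit of every sequence of points of $C$ that converges in $X$. The space $X$ is *sequential* if every sequentially closed set is closed.

Metrizable spaces are sequential. The ordinal space $\omega_1+1$ is not. A sequence in the set $\omega_1$ has a supremum $\beta<\omega_1$, so it stays in the closed set $[0,\beta]$ and does not converge to the point $\omega_1$. Thus the set $\omega_1$ is sequentially closed, but it is not closed.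

**Definition 1.2 (countable tightness).** $X$ has *countable tightness* (is *countably tight*) if for every $A\subseteq X$ and $x\in\mathrm{cl}(A)$ there is a countable $B\subseteq A$ with $x\in\mathrm{cl}(B)$.

Every countable space is countably tight, and subspaces of countably tight spaces are countably tight. The space $\omega_1+1$ is not countably tight: the point $\omega_1$ is in the closure of the set $\omega_1$, but every countable subset of $\omega_1$ is contained in some closed set $[0,\beta]$ with $\beta<\omega_1$.

**Definition 1.3 ($k$-space, $k_\omega$-space).** $X$ is a *$k$-space* if a set $C\subseteq X$ is closed whenever $C\cap L$ is closed for every compact $L\subseteq X$. It is a *$k_\omega$-space* if there are compact sets $X_0\subseteq X_1\subseteq\cdots$ with union $X$ such that $C$ is closed iff all $C\cap X_n$ are closed. We then say that $X$ *is determined by* $(X_n)$. Equivalently, $U$ is open iff each $U\cap X_n$ is open in $X_n$.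

Every compact space is a $k$-space, and every $k_\omega$-space is a $k$-space. The line $\mathbb R$ is a $k_\omega$-space, determined by the intervals $[-n,n]$, since every point is interior to one of them. For a space that is not a $k$-space, let $p$ be a free ultrafilter on $\omega$ and let $X=\omega\cup\{p\}$, where points of $\omega$ are isolated and the neighborhoods of $p$ are the sets containing some $A\cup\{p\}$ with $A\in p$. No infinite $D\subseteq\omega$, listed injectively, converges to $p$. Indeed, split $D$ into two infinite pieces. They are disjoint, so one of them, say $D_1$, is not in $p$, and then $(\omega\setminus D_1)\cup\{p\}$ is a neighborhood of $p$ missing infinitely many terms. Compact sets in $X$ are therefore finite: an infinite compact $L$ would contain $p$, and all but finitely many points of $L$ would lie in each neighborhood of $p$, so $L\setminus\{p\}$ would converge to $p$. Hence $\omega$ meets every compact set in a closed set without being closed, and $X$ is not a $k$-space. Also $\omega$ is sequentially closed: a sequence in $\omega$ with finite range does not converge to $p$, and one with infinite range has an injective subsequence, which does not converge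 to $p$. So $X$ is countable, hence countably tight, and it is not sequential.

The following reformulation of tightness will be used constantly. Call $A\subseteq X$ *$\omega$-closed* if $\mathrm{cl}\,B\subseteq A$ for every countable $B\subseteq A$. For example, the set $\omega_1$ is $\omega$-closed in $\omega_1+1$.

**Lemma 1.4.** $X$ is countably tight iff every $\omega$-closed subset of $X$ is closed.

*Proof.* Let $X$ be countably tight, $A$ $\omega$-closed, $x\in\mathrm{cl}\,A$. Some countable $B\subseteq A$ has $x\in\mathrm{cl}\,B\subseteq A$. So $A$ is closed. Conversely, assume that $\omega$-closed sets are closed, let $A\subseteq X$, and let $[A]$ be the union of all $\mathrm{cl}\,B$ with $B\subseteq A$ countable. If $D\subseteq[A]$ is countable, choose for each $d\in D$ a countable $B_d\subseteq A$ with $d\in\mathrm{cl}\,B_d$. Then $B=\bigcup_dB_d$ is countable and $D\subseteq\mathrm{cl}\,B$, so $\mathrm{cl}\,D\subseteq\mathrm{cl}\,B\subseteq[A]$. Thus $[A]$ is $\omega$-closed, hence closed. Since $A\subseteq[A]\subseteq\mathrm{cl}\,A$, we get $[A]=\mathrm{cl}\,A$, which is countable tightness at $A$. $\square$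

**Lemma 1.5.** Every sequential space is countably tight and a $k$-space.

*Proof.* An $\omega$-closed set $A$ is sequentially closed: if $x_n\in A$ and $x_n\to x$, then $x\in\mathrm{cl}\{x_n:n<\omega\}\subseteq A$. So it is closed, and Lemma 1.4 applies. Next, let $C\cap L$ be closed for every compact $L$, and let $x_n\in C$, $x_n\to x$. The set $L=\{x\}\cup\{x_n:n<\omega\}$ is compact, so $C\cap L$ is closed, and it contains all $x_n$. Hence $x\in C$. So $C$ is sequentially closed and therefore closed. $\square$

## 2. $s$-groups, and a question of Gabriyelyan

**Definition 2.1 ($s$-group).** A topological group $(G,\tau)$ is an *$s$-group*, and $\tau$ is an *$s$-topology*, if there is a set $S$ of sequences in $G$ such that $\tau$ is the finest Hausdorff group topology on $G$ in which every sequence of $S$ converges to the unit $e_G$. We say that $\tau$ is *determined by* $S$.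

Discrete groups are $s$-groups (take $S=\emptyset$). For a group that is not an $s$-group, let $G=(\mathbb Z/2)^{\omega_1}$ with basic neighborhoods of $0$ the subgroups $\{x:x(\beta)=0\text{ for all }\beta<\alpha\}$, $\alpha<\omega_1$. This is a Hausdorff group topology, and it is not discrete. If $x_n\neq0$ for infinitely many $n$, choose $\alpha<\omega_1$ above one nonzero coordinate of each such $x_n$. The corresponding neighborhood contains none of these terms. So every sequence converging to $0$ is eventually $0$, and all these sequences converge in the discrete topology as well. Whatever $S$ we choose, the finest topology in Definition 2.1 is discrete, so it is not the given one.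

In any topological group call a sequence *null* if it converges to the unit.

**Lemma 2.2.** (a) $(G,\tau)$ is an $s$-group iff every Hausdorff group topology $\sigma$ on $G$ in which all $\tau$-null sequences are null satisfies $\sigma\subseteq\tau$. (b) Every sequential group is an $s$-group.

*Proof.* (a) If the condition holds, $\tau$ is determined by the set of all $\tau$-null sequences. Conversely, let $\tau$ be determined by $S$. Members of $S$ are $\tau$-null, so they are $\sigma$-null, and $\sigma\subseteq\tau$ because $\tau$ is finest. (b) Let $(G,\tau)$ be sequential, $\sigma$ as in (a), and $C$ a $\sigma$-closed set. If $x_n\in C$ and $x_n\to x$ in $\tau$, then $(x^{-1}x_n)$ is $\tau$-null, hence $\sigma$-null, so $x_n\to x$ in $\sigma$ and $x\in C$. So $C$ is $\tau$-sequentially closed, hence $\tau$-closed. Thus $\sigma\subseteq\tau$. $\square$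

In particular $\mathbb R$ with its usual topology is an $s$-group. By Lemmas 1.5 and 2.2, a sequential group is an $s$-group, it is countably tight, and it is a $k$-space. The question, from S. S. Gabriyelyan, "Topologies on groups determined by sets of convergent sequences", arXiv:1101.2754 (2011), is whether these three properties together give sequentiality back.

**Question.** Let $(G,\tau)$ be an $s$-group of countable tightness that is also a $k$-space. Must $(G,\tau)$ be sequential?

If ZFC is consistent, the statement can be neither proved nor disproved in ZFC. Here are the results we shall prove. They refer to the statement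

(MM) *every compact Hausdorff space of countable tightness is sequential.*

**Theorem 1 (ZFC).** A Hausdorff $k$-space is sequential iff all its compact subspaces are sequential. Hence, if (MM) holds, the answer to the question is yes. In particular it is yes under PFA; indeed under PFA every Hausdorff $k$-space of countable tightness is sequential.

**Theorem 2 ($\diamondsuit$).** There is a non-sequential abelian $s$-group $G$ of countable tightness which is a $k_\omega$-space (hence a $k$-space). It is also separable, and $|G|=\omega_1$.

**Theorem 3 (CH).** The following are equivalent:

1. there is a compact Hausdorff, countably tight, non-sequential space $K$ with $|K|\le\mathfrak c$;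
2. there is a non-sequential $s$-group $G$ of countable tightness that is a $k$-space, with $|G|\le\mathfrak c$.

Moreover $G$ in (2) can then be taken abelian, separable and $k_\omega$.

**Theorem 4 (ZFC).** If $G$ is an abelian $s$-group whose topology is determined by a countable set $S$ of sequences, then $G$ is sequential. (The example in Theorem 2 is determined by $\omega_1$ sequences, so under $\diamondsuit$ "countable" cannot be replaced by "of size $\omega_1$".) Also, every Hausdorff group that is a $k$-space and in which $\{e\}$ is $G_\delta$ is sequential.

Theorems 1 and 2 answer the question. Theorem 3 says what the counterexample is made from, and Theorem 4 treats simple cases.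

Four results are used from outside. Balogh, Proc. AMS 105 (1989): PFA implies (MM). Dow, Topology Appl. 44 (1992): (MM) is consistent relative to ZFC alone; we use this only to avoid large cardinals in the consistency of "yes". Ostaszewski, J. London Math. Soc. (2) 14 (1976): $\diamondsuit$ implies that there is a noncompact, locally compact, countably compact, hereditarily separable Hausdorff space on the set $\omega_1$. Finally, Šneĭder's theorem: a compact Hausdorff space with $G_\delta$ diagonal is metrizable; this is used only in Theorem 4.

Recall that $\diamondsuit$ says: there are $A_\alpha\subseteq\alpha$ ($\alpha<\omega_1$) such that for each $A\subseteq\omega_1$ the set $\{\alpha:A\cap\alpha=A_\alpha\}$ is stationary. It implies CH: if $A\subseteq\omega$, some $\alpha\ge\omega$ has $A=A\cap\alpha=A_\alpha$, so there are at most $\omega_1$ subsets of $\omega$. It holds, for example, in Gödel's $L$.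

## 3. Compact subspaces decide

**Proof of Theorem 1.** Closed subspaces of sequential spaces are sequential: if $D$ is sequentially closed in a closed subspace, it is sequentially closed in the whole space. In particular compact subspaces of a sequential space are sequential. Conversely, let all compact subspaces of the $k$-space $X$ be sequential, and let $C\subseteq X$ be sequentially closed. For compact $L\subseteq X$, the set $C\cap L$ is sequentially closed in $L$, so it is closed in $L$, hence in $X$. As $X$ is a $k$-space, $C$ is closed. So $X$ is sequential.

If $X$ is a $k$-space of countable tightness, then its compact subspaces are countably tight, so under (MM) they are sequential, and $X$ is sequential. This applies to the groups in the question. Balogh's theorem gives the statement under PFA. $\square$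

The same reduction settles a simple case with no extra axioms.

**Proof of Theorem 4, $G_\delta$ unit.** Let $G$ be a group that is a $k$-space, with $\{e\}$ a $G_\delta$, and let $L\subseteq G$ be compact. The diagonal of $L^2$ is the preimage of $\{e\}$ under the continuous map $L^2\to G$, $(x,y)\mapsto x^{-1}y$, so it is a $G_\delta$. By Šneĭder's theorem $L$ is metrizable, hence sequential. By Theorem 1, $G$ is sequential. $\square$

Theorem 1 also tells us what a counterexample must contain: a compact, countably tight, non-sequential space $K$. The natural plan is to start from such a $K$ and to build a group around it. For this we need a supply of group topologies that are $k_\omega$.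

## 4. Group topologies determined by increasing compact sets

**Lemma 4.1.** If $X,Y$ are determined by increasing sequences of compact sets $(X_n)$, $(Y_n)$, then $X\times Y$ is determined by $(X_n\times Y_n)$.

*Proof.* If $U$ is open, each $U\cap(X_n\times Y_n)$ is open in $X_n\times Y_n$. Conversely, assume the latter for all $n$, and let $(a,b)\in U\cap(X_m\times Y_m)$. We look for open $A\ni a$, $B\ni b$ with $A\times B\subseteq U$, and we build them in layers. Put $A_m=\{a\}$, $B_m=\{b\}$. Suppose that compact $A_n\subseteq X_n$, $B_n\subseteq Y_n$ with $A_n\times B_n\subseteq U$ are given. The set $U\cap(X_{n+1}\times Y_{n+1})$ is open in $X_{n+1}\times Y_{n+1}$ and contains $A_n\times B_n$. By the tube lemma for two compact factors there are open $O\supseteq A_n$ in $X_{n+1}$ and open $O'\supseteq B_n$ in $Y_{n+1}$ with $O\times O'\subseteq U$. By normality of the compact space $X_{n+1}$ there is an open $O_1$ with $A_n\subseteq O_1\subseteq\mathrm{cl}\,O_1\subseteq O$. Let $A_{n+1}=\mathrm{cl}\,O_1$, and define $B_{n+1}$ likewise. Then $A_{n+1}\times B_{n+1}\subseteq U$, $A_n\subseteq\mathrm{int}_{X_{n+1}}A_{n+1}$ and $B_n\subseteq\mathrm{int}_{Y_{n+1}}B_{n+1}$.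

Let $A=\bigcup_{n\ge m}A_n$ and $B=\bigcup_{n\ge m}B_n$. Both unions are increasing, so $A\times B\subseteq U$. For every $k$,
$$A\cap X_k=\bigcup_{n>\max(m,k)}\bigl(X_k\cap\mathrm{int}_{X_n}A_n\bigr).$$
The inclusion $\supseteq$ is clear. For $\subseteq$, a point of $A\cap X_k$ lies in $A_{n-1}\subseteq\mathrm{int}_{X_n}A_n$ for all large $n$. Each set on the right is open in $X_k$, because $X_k\subseteq X_n$. So $A$ is open in $X$. Likewise $B$ is open in $Y$. $\square$

**Lemma 4.2.** Let $(F,\tau_0)$ be a Hausdorff abelian topological group and $F=\bigcup_{n\ge1}L_n$ with $L_n=-L_n$ $\tau_0$-compact, increasing, and $L_n+L_n\subseteq L_{2n}$. Declare $C$ to be $\tau$-closed iff each $C\cap L_n$ is $\tau_0$-closed. Then $\tau\supseteq\tau_0$ is a Hausdorff group topology, each $L_n$ is $\tau$-closed, $\tau|_{L_n}=\tau_0|_{L_n}$, and $(F,\tau)$ is a $k_\omega$-space determined by $(L_n)$.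

*Proof.* The $\tau$-closed sets are stable under intersections and finite unions and include $\emptyset$ and $F$, so $\tau$ is a topology. The $L_n$ are $\tau_0$-compact, hence $\tau_0$-closed, so $\tau_0$-closed sets are $\tau$-closed. Thus $\tau\supseteq\tau_0$, $\tau$ is Hausdorff, and the $L_n$ are $\tau$-closed. If $C\subseteq L_n$ is $\tau$-closed, then $C=C\cap L_n$ is $\tau_0$-closed. So $\tau$ and $\tau_0$ agree on $L_n$, the $L_n$ are $\tau$-compact, and $(F,\tau)$ is determined by $(L_n)$.

It remains to see that subtraction $d(x,y)=x-y$ is $\tau$-continuous. Let $C$ be $\tau$-closed. Since $L_n-L_n=L_n+L_n\subseteq L_{2n}$, the set $d^{-1}(C)\cap(L_n\times L_n)$ is the preimage of $C\cap L_{2n}$ under the map $L_n\times L_n\to L_{2n}$, which is continuous because $\tau=\tau_0$ on $L_n$ and on $L_{2n}$. So it is closed. By Lemma 4.1, $(F,\tau)^2$ is determined by the sets $L_n\times L_n$, so $d^{-1}(C)$ is closed. $\square$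

As a first use we prove the other half of Theorem 4.

**Proof of Theorem 4, countable $S$.** If $S=\emptyset$, then $\tau$ is discrete. Otherwise write $S=\{u_i:i<\omega\}$, $u_i=(u_{i,k})_{k<\omega}$, with repetitions if $S$ is finite. Let $H$ be the countable subgroup generated by all terms $u_{i,k}$.

**Step 1.** *This step reduces the problem to $H$: we show that $H$ is $\tau$-open and that $\tau|_H$ is the finest Hausdorff group topology on $H$ in which all $u_i$ are null.* Let $\sigma$ be any Hausdorff group topology on $H$ in which all $u_i$ are null. As $G$ is abelian, the $\sigma$-neighborhoods of $0$ in $H$ form a base at $0$ of a group topology on $G$ that has $(H,\sigma)$ as an open subgroup. It is Hausdorff and all $u_i$ are null in it, so it is contained in $\tau$. With $\sigma=\tau|_H$ this shows that $H$ is $\tau$-open. For general $\sigma$ it shows $\sigma\subseteq\tau|_H$.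

**Step 2.** *Here we build a sequential group that maps onto $H$.* Let $F$ be free abelian on $\{e_{i,k}:i,k<\omega\}$, and let $\tau_0$ be induced by all homomorphisms $\chi:F\to\mathbb R$ with $\lim_k\chi(e_{i,k})=0$ for each $i$. This is a group topology. The coordinate functionals are among the $\chi$, so $\tau_0$ is Hausdorff. Put $C_i=\{0\}\cup\{e_{i,k}:k<\omega\}$. By definition of $\tau_0$, $e_{i,k}\to0$ as $k\to\infty$, and by the coordinate functionals each $e_{i,k}$ is isolated in $C_i$. So $C_i$ is a nontrivial convergent sequence with its limit. Let $L_n$ ($n\ge1$) be the set of sums of at most $n$ elements of $\pm(C_0\cup\dots\cup C_n)$. It is the image of the compact space $Q_n=\bigl(\bigsqcup_{i\le n}(C_i\sqcup-C_i)\bigr)^n$ under addition, so it is compact. The $L_n$ are countable, symmetric and increasing, with $L_n+L_n\subseteq L_{2n}$ and union $F$. Let $\tau_F$ be the topology of Lemma 4.2. Each $L_n$ is a countable compact Hausdorff space, so countably many continuous functions separate its points. Hence it embeds in $[0,1]^\omega$ and is metrizable. A sequentially closed subset of $F$ meets each $L_n$ in a sequentially closed, hence closed, set. So it is $\tau_F$-closed,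 and $(F,\tau_F)$ is sequential.

**Step 3.** *We now transfer sequentiality to $H$.* Let $p:F\to H$ be the homomorphism with $p(e_{i,k})=u_{i,k}$; it is onto. Addition $Q_n\to L_n$ is a continuous map of a compact space onto a Hausdorff space, so it is a quotient map. The composition $Q_n\to L_n\to(H,\tau|_H)$ with $p$ is continuous, because $p$ is continuous on each $C_i$ (the $u_i$ are null) and $H$ is a topological group. So $p$ is continuous on each $L_n$, hence $\tau_F$-continuous. Therefore $\ker p$ is closed, and the quotient topology $\sigma$ on $H\cong F/\ker p$ is a Hausdorff group topology with $\sigma\supseteq\tau|_H$. All $u_i$ are $\sigma$-null, so $\sigma\subseteq\tau|_H$ by Step 1. Hence $\sigma=\tau|_H$. A quotient of a sequential space is sequential: the preimage of a sequentially closed set is sequentially closed, hence closed. So $H$ is sequential. As $G$ is the topological sum of the cosets of the open subgroup $H$, it is sequential. $\square$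

## 5. The free abelian group $A(Y)$, and a test for being an $s$-group

Let $Y$ be a nonempty compact Hausdorff space and $A(Y)$ the free abelian group on the set $Y$. Every $f:Y\to\mathbb R$ has a unique homomorphic extension $\hat f:A(Y)\to\mathbb R$. Let $\tau_0$ be the topology induced by all $\hat f$ with $f\in C(Y)$. If $a=\sum_im_iy_i\neq0$ with distinct $y_i$ and $m_i\ne0$, take $f\in C(Y)$ with $f(y_1)=1$ and $f(y_i)=0$ for $i\neq1$; then $\hat f(a)=m_1\neq0$. So $\tau_0$ is a Hausdorff group topology. The inclusion $Y\to(A(Y),\tau_0)$ is continuous, since $\hat f|_Y=f$. It is injective and $Y$ is compact, so it is an embedding. Let $L_n$ ($n\ge1$) be the set of sums of at most $n$ elements of $Y\cup-Y$ (the empty sum is $0$). It is the image of the compact space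
$$Q_n=(Y\sqcup\{0\}\sqcup-Y)^n$$
under addition, so it is compact. Clearly $L_n=-L_n$, the $L_n$ increase, $L_n+L_n\subseteq L_{2n}$, and $\bigcup_nL_n=A(Y)$. Let $\tau$ be the topology of Lemma 4.2. From now on $A(Y)$ carries $\tau$. It is a $k_\omega$-space.

For example, if $Y$ is finite with $r$ points, the $L_n$ are finite, every set is $\tau$-closed, and $A(Y)$ is the discrete group $\mathbb Z^r$.

**Lemma 5.1.** (a) $Y$ is a closed subspace of $A(Y)$. (b) Every continuous map $\varphi$ from $Y$ into an abelian topological group $M$ extends to a unique homomorphism $A(Y)\to M$, and this is continuous. (c) If $Y$ is countably tight, so is $A(Y)$.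

*Proof.* (a) $Y$ is a compact subspace of $L_1$, where $\tau=\tau_0$. (b) Let $\Phi$ be the homomorphic extension. Addition $Q_n\to L_n$ is a quotient map (compact onto Hausdorff), and its composition with $\Phi$ sends $(\varepsilon_1y_1,\dots,\varepsilon_ny_n)$ to $\sum_i\varepsilon_i\varphi(y_i)$, with $\varepsilon_i\in\{-1,0,1\}$, which is continuous on $Q_n$. So $\Phi$ is continuous on each $L_n$, hence on $A(Y)$. (c) We use Lemma 1.4 and three facts.

*Quotients.* Let $q:X\to Z$ be a quotient map, $X$ countably tight, $C\subseteq Z$ $\omega$-closed. For countable $B\subseteq q^{-1}(C)$ we have $q(\mathrm{cl}\,B)\subseteq\mathrm{cl}\,q(B)\subseteq C$. So $q^{-1}(C)$ is $\omega$-closed, hence closed, and $C$ is closed. Thus $Z$ is countably tight.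

*Unions.* Let $C\subseteq X$ be closed iff all $C\cap L_n$ are closed, where the $L_n$ are closed and countably tight with union $X$. If $C$ is $\omega$-closed in $X$, then $C\cap L_n$ is $\omega$-closed in $L_n$, hence closed. So $C$ is closed, and $X$ is countably tight.

*Products.* Let $X,Z$ be compact and countably tight, and $p:X\times Z\to Z$ the projection. First, if $A'\subseteq X\times Z$ is $\omega$-closed, then $p(A')$ is closed. Indeed, for $z\in\mathrm{cl}\,p(A')$ there is a countable $A_0\subseteq A'$ with $z\in\mathrm{cl}\,p(A_0)=p(\mathrm{cl}\,A_0)\subseteq p(A')$, where the equality holds because $p$ is a closed map. Now let $A$ be $\omega$-closed and suppose $w\in\mathrm{cl}\,A\setminus A$; put $z=p(w)$. The set $A\cap p^{-1}(z)$ is $\omega$-closed in the fiber $p^{-1}(z)$, which is homeomorphic to $X$, so it is closed. By regularity there is an open $V\ni w$ with $\mathrm{cl}\,V\cap A\cap p^{-1}(z)=\emptyset$. The set $A\cap\mathrm{cl}\,V$ is $\omega$-closed, so $p(A\cap\mathrm{cl}\,V)$ is closed. As $w\in\mathrm{cl}(A\cap V)$, we get $z\in\mathrm{cl}\,p(A\cap\mathrm{cl}\,V)=p(A\cap\mathrm{cl}\,V)$, so $A\cap\mathrm{cl}\,V$ meets $p^{-1}(z)$, a contradiction. So $A$ is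 closed, and $X\times Z$ is countably tight.

Now if $Y$ is countably tight, so is $Y\sqcup\{0\}\sqcup-Y$, then $Q_n$ by finitely many products, then $L_n$ as a quotient of $Q_n$, then $A(Y)$ as the union. $\square$

So take a compact, countably tight, non-sequential $K$ and look at $A(K)$. It is countably tight and $k_\omega$, and it is not sequential, because it contains $K$ as a closed subspace. Only one property is left: is it an $s$-group? The following condition on a compact space $Y$ decides what we need.

$(\ast)$ Every sequentially continuous $f:Y\to\mathbb R$ is continuous.

Here $f$ is *sequentially continuous* if $y_n\to y$ implies $f(y_n)\to f(y)$. Sequential spaces satisfy $(\ast)$, because preimages of closed sets are sequentially closed. The space $\omega_1+1$ does not. Let $f$ be $1$ at the point $\omega_1$ and $0$ elsewhere. A sequence converging to $\omega_1$ is eventually equal to $\omega_1$ by the argument after Definition 1.1, and a sequence converging to $\beta<\omega_1$ is eventually in the open set $[0,\beta]$. So $f$ is sequentially continuous, and it is not continuous.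

**Lemma 5.2.** Let $Y$ be compact Hausdorff, countably tight, not sequential, with $(\ast)$. Then $A(Y)$ is a non-sequential $s$-group of countable tightness and a $k_\omega$-space.

*Proof.* By Lemma 5.1 and the remarks above, only the $s$-group property remains. We use Lemma 2.2(a). Let $\sigma$ be a Hausdorff group topology on the group $A(Y)$ in which all $\tau$-null sequences are null. If $y_n\to y$ in $Y$, then $(y_n-y)$ is $\tau$-null, so $y_n\to y$ in $\sigma$. Hence for each $\sigma$-continuous $g:A(Y)\to\mathbb R$ the restriction $g|_Y$ is sequentially continuous on $Y$, so it is continuous by $(\ast)$. Hausdorff group topologies are completely regular, so $\sigma$ is induced by its continuous real-valued functions. Therefore the inclusion $Y\to(A(Y),\sigma)$ is continuous. By Lemma 5.1(b) its homomorphic extension, which is the identity $(A(Y),\tau)\to(A(Y),\sigma)$, is continuous. So $\sigma\subseteq\tau$. $\square$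

Does the direct choice $Y=K$ satisfy $(\ast)$? The typical $K$, which we shall meet in Section 8, is a one-point compactification $X\cup\{\infty\}$ in which no sequence of $X$ converges to $\infty$. There the function that is $1$ at $\infty$ and $0$ on $X$ is sequentially continuous and not continuous, exactly as for $\omega_1+1$. So $(\ast)$ fails, and Lemma 5.2 says nothing about $A(K)$. The next remark shows that the failure of $(\ast)$ can really destroy the $s$-group property.

**Remark 5.3.** Let $Y$ be compact and *sequentially compact* (every sequence has a convergent subsequence). If $A(Y)$ is an $s$-group, then $Y$ satisfies $(\ast)$. Consequently $A(\omega_1+1)$ is not an $s$-group: every sequence of ordinals has a nondecreasing subsequence, which converges to its supremum, so $\omega_1+1$ is sequentially compact.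

*Proof.* Let $f:Y\to\mathbb R$ be sequentially continuous and let $(a_j)$ be null in $A(Y)$. Some $L_n$ contains all $a_j$. Otherwise for each $m$ infinitely many $j$ have $a_j\notin L_m$, so there are $j_1<j_2<\cdots$ with $a_{j_m}\notin L_m$. The set $\{a_{j_m}:m\ge1\}$ meets each $L_n$ in a finite set, so it is closed, and it does not contain $0\in L_1$, contradicting $a_{j_m}\to0$. Write $a_j=\sum_{i\le n}\varepsilon_{j,i}x_{j,i}$ with $\varepsilon_{j,i}\in\{-1,0,1\}$, $x_{j,i}\in Y$. Every subsequence has a further subsequence on which $\varepsilon_{j,i}=\varepsilon_i$ is constant and $x_{j,i}\to x_i$ for all $i$. There $\sum_i\varepsilon_ix_i=\lim a_j=0$, and $\hat f(a_j)=\sum_i\varepsilon_if(x_{j,i})\to\sum_i\varepsilon_if(x_i)=\hat f(0)=0$. So $\hat f(a_j)\to0$. The topology generated by $\tau$ and $\hat f$ is therefore a Hausdorff group topology in which all $\tau$-null sequences are null. By Lemma 2.2(a) it is contained in $\tau$. So $\hat f$ is $\tau$-continuous, and $f=\hat f|_Y$ is continuous. $\square$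

## 6. Surrounding $K$ by a dense sequence of isolated points

We keep the group $A(Y)$ and change the space: we look for a compact $Y$ that contains $K$ and has so many additional convergent sequences that $(\ast)$ holds. The additional points must not destroy countable tightness. If there are only countably many of them, they cannot.

**Proposition 6.1 (CH).** Let $K$ be a nonempty compact Hausdorff space with $|K|\le\omega_1$. There is a compact Hausdorff space $Y=\omega\cup K$, where $\omega\cap K=\emptyset$, $\omega$ is a dense set of isolated points and $K$ is a closed subspace, such that

$(\ast\ast)$ if $x\in K$, $B\subseteq\omega$ and $x\in\mathrm{cl}_Y(B)$, then some sequence of points of $B$ converges to $x$.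

**Corollary 6.2.** Let $Y$ be as in Proposition 6.1. Then $Y$ satisfies $(\ast)$. If $K$ is countably tight, so is $Y$. If $K$ is not sequential, neither is $Y$.

*Proof.* Let $f:Y\to\mathbb R$ be sequentially continuous. Continuity at the isolated points $n\in\omega$ is trivial. Let $x\in K$, $\varepsilon>0$ and $B=\{n\in\omega:|f(n)-f(x)|\ge\varepsilon\}$. If $x\in\mathrm{cl}\,B$, then by $(\ast\ast)$ a sequence in $B$ converges to $x$, contradicting sequential continuity. So there is an open $W\ni x$ with $|f(n)-f(x)|<\varepsilon$ for all $n\in W\cap\omega$. Now let $x'\in W\cap K$. As $\omega$ is dense, $(\ast\ast)$ with $B=\omega$ gives a sequence in $\omega$ converging to $x'$. It is eventually in $W$, so $|f(x')-f(x)|\le\varepsilon$. Hence $f$ is continuous at $x$.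

Tightness: let $y\in\mathrm{cl}\,A$. If $y\in\omega$, then $y\in A$. If $y\in K$, then either $y\in\mathrm{cl}(A\cap\omega)$, and $A\cap\omega$ is countable, or $y\in\mathrm{cl}(A\cap K)$, and $K$ is countably tight. Finally, $K$ is closed in $Y$, and closed subspaces of sequential spaces are sequential. $\square$

So everything rests on Proposition 6.1. Try it by hand for metrizable $K$. We may assume $K\subseteq[0,1]^\omega$. Let $\{q_j:j<\omega\}$ be dense in $K$, and let $h:\omega\to K$ take each value $q_j$ infinitely often. Put
$$Y=\{(h(n),n):n<\omega\}\cup(K\times\{\omega\})\subseteq[0,1]^\omega\times(\omega+1).$$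
This is closed, because $K$ is closed and all $h(n)$ are in $K$. So $Y$ is compact and metrizable. The points $(h(n),n)$ are isolated and dense: a neighborhood of $(x,\omega)$ is a neighborhood of some $(q_j,\omega)$, so it contains $(h(n),n)$ for infinitely many $n$ with $h(n)=q_j$. And $(\ast\ast)$ holds since $Y$ is metrizable.

For general $K\subseteq[0,1]^{\omega_1}$ two things change. First, $h(n)\in K$ is too much to ask: with $\omega$ dense in $Y$ this would make $h(\omega)$ dense in $K$, so $K$ would be separable. It suffices that all cluster points of the sequence $h$ lie in $K$. Here a *cluster point* of a sequence is a point each of whose neighborhoods contains infinitely many terms, counted by index; for example $0,1,0,1,\dots$ has the cluster points $0$ and $1$. Second, $Y$ is no longer metrizable. We can construct $h$ one coordinate at a time, so that after countably many steps we are in a metrizable cube $[0,1]^\alpha$. But suppose that at stage $\alpha$ we see an infinite $\sigma\subseteq B$ along which the part of $h$ constructed so far converges to the corresponding part of $x$. If $K$ has a point that agrees with $x$ below $\alpha$ but differs from $x$ at coordinate $\alpha$,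 nothing prevents the next coordinate of $h$ from oscillating along $\sigma$. The sequence is lost.

The remedy is to *promise* at stage $\alpha$ that $h$ will converge to $x$ along $\sigma$ in all later coordinates too. There are then three worries. Promises must not conflict with each other. They must not use up all of $\omega$ near a point of $K$, since $\omega$ has to be dense and later promises need room. And we have to handle $(x,B)$ at a stage at which we do not yet know whether $x\in\mathrm{cl}_YB$. The third worry is resolved by a dichotomy. At stage $\alpha$, either there is room in $B$ near $x$ outside the earlier promises, and we make a new one; or near $x$ the set $B$ is already covered, up to a finite set, by finitely many promised sequences, and then one of those must converge to $x$ if $x\in\mathrm{cl}_YB$ in the end.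

## 7. Promised sequences: proof of Proposition 6.1

We write $E\subseteq^*D$ if $E\setminus D$ is finite. Sets are *almost disjoint* (a.d.) if their intersection is finite. A standard example: the sets $\{b|_k:k<\omega\}$, $b\in2^\omega$, are pairwise a.d. infinite subsets of the countable set $2^{<\omega}$. So every infinite countable set has an a.d. family of $\omega_1$ infinite subsets.

**Step 1: coordinates.** *We place $K$ in a cube, so that it can be approximated by its metrizable projections.* There are at most $\omega_1$ pairs of points of $K$, so some family of $\omega_1$ continuous functions $K\to[0,1]$ (constants added or functions repeated if necessary) separates points. Hence we may take $K$ to be a closed subset of $[0,1]^{\omega_1}$. For $\alpha\le\omega_1$ let $\pi_\alpha(z)=z|_\alpha$ and $K_\alpha=\pi_\alpha(K)\subseteq[0,1]^\alpha$, a compact set. For limit $\alpha\le\omega_1$,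
$$K_\alpha=\{y\in[0,1]^\alpha:\ y|_\beta\in K_\beta\text{ for all }\beta<\alpha\}.\qquad(1)$$
The inclusion $\subseteq$ is clear. If $y$ is in the right-hand side, the sets $\{z\in K:z|_\beta=y|_\beta\}$, $\beta<\alpha$, are nonempty, closed and decreasing, so by compactness they have a common point $z$. Then $z|_\alpha=y$.

We shall construct functions $h_\alpha:\omega\to[0,1]$ for $\alpha<\omega_1$. Put $h^\alpha(n)=(h_\beta(n))_{\beta<\alpha}\in[0,1]^\alpha$.

**Step 2: promise sets, good pairs, free points.** *These definitions express what must be preserved during the construction.*

**Definition 7.1.** A *promise set* is a set $P$ of pairs $(\sigma,z)$ with $\sigma\subseteq\omega$ infinite and $z\in K$, such that distinct members of $P$ have a.d. first coordinates. For $F\subseteq P$ write $\bigcup F=\bigcup\{\sigma:(\sigma,z)\in F\}$. The pair $(h^\alpha,P)$ is *good* if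

* (I1) every cluster point of the sequence $h^\alpha$ lies in $K_\alpha$;
* (I2) for every $(\sigma,z)\in P$: $h^\alpha(n)\to\pi_\alpha(z)$ along $n\in\sigma$;
* (I3) for every open $V\subseteq[0,1]^\alpha$ meeting $K_\alpha$ and every finite $F\subseteq P$, the set $\{n:h^\alpha(n)\in V\}\setminus\bigcup F$ is infinite.

**Definition 7.2.** A point $y\in K_\alpha$ is *$P$-free for $D\subseteq\omega$* if for every neighborhood $V$ of $y$ and every finite $F\subseteq P$ the set $\{n\in D:h^\alpha(n)\in V\}\setminus\bigcup F$ is infinite.

If $(h^\alpha,P)$ is good, then by (I3) every $y\in K_\alpha$ is $P$-free for $\omega$.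

For an example, let $\alpha=1$, $K_1=\{0\}$, $h_0(n)=0$ for all $n$, let $z\in K$, and let $E$ be the set of even numbers. With $P=\{(E,z)\}$ the pair $(h^1,P)$ is good: (I1) and (I2) are clear, and (I3) holds because the odd numbers remain. The point $0$ is $P$-free for $D$ iff $D\setminus E$ is infinite. With $P=\{(E,z),(\omega\setminus E,z)\}$ condition (I3) fails: the promises have used up all of $\omega$.

In Lemmas 7.3–7.5 let $\alpha<\omega_1$, let $P$ be countable, and let $(h^\alpha,P)$ be good. Note that $[0,1]^\alpha$ is compact metrizable.

**Step 3: finding a candidate sequence.** *The next lemma shows that freeness yields a sequence in $D$ that does not conflict with the earlier promises.*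

**Lemma 7.3.** If $y$ is $P$-free for $D$, there is an infinite $\sigma_0\subseteq D$, a.d. from every first coordinate of $P$, with $h^\alpha(n)\to y$ along $\sigma_0$.

*Proof.* Let $(V_k)$ be a decreasing base at $y$, and list the first coordinates of $P$ as $\tau_0,\tau_1,\dots$ (with repetitions if necessary; no condition if $P=\emptyset$). By freeness we can choose $n_0<n_1<\cdots$ with $n_k\in D$, $h^\alpha(n_k)\in V_k$ and $n_k\notin\bigcup_{i\le k}\tau_i$. Let $\sigma_0=\{n_k:k<\omega\}$. Only $n_0,\dots,n_{i-1}$ can be in $\tau_i$. $\square$

**Step 4: making a promise and keeping room.** *Adding $\sigma_0$ itself could violate (I3); we thin it out.*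

**Lemma 7.4.** Let $\sigma_0$ be as in Lemma 7.3 and $z\in K$ with $\pi_\alpha(z)=y$. There is an infinite $\sigma\subseteq\sigma_0$ such that $(h^\alpha,P\cup\{(\sigma,z)\})$ is good.

*Proof.* For every infinite $\sigma\subseteq\sigma_0$ the set $P\cup\{(\sigma,z)\}$ is a promise set, and (I1) and (I2) hold. For (I3), fix a countable base of $[0,1]^\alpha$ and consider the countably many sets
$$E=\{n:h^\alpha(n)\in V\}\setminus\bigcup F,\qquad V\text{ basic and meeting }K_\alpha,\quad F\subseteq P\text{ finite}.$$
They are infinite by (I3) for $P$. Let $\{\sigma_\xi:\xi<\omega_1\}$ be an a.d. family of infinite subsets of $\sigma_0$. For each $E$ at most one $\xi$ satisfies $E\subseteq^*\sigma_\xi$, since otherwise the infinite set $E$ would be almost contained in a finite intersection $\sigma_\xi\cap\sigma_\eta$. There are countably many $E$ and $\omega_1$ many $\xi$, so for some $\xi$ all sets $E\setminus\sigma_\xi$ are infinite. Put $\sigma=\sigma_\xi$. Now let $V$ be open and meet $K_\alpha$, and let $F'\subseteq P\cup\{(\sigma,z)\}$ be finite. Shrink $V$ to a basic set meeting $K_\alpha$ and put $F=F'\cap P$. Then $\{n:h^\alpha(n)\in V\}\setminus\bigcup F'$ contains some $E\setminus\sigma$,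 so it is infinite. $\square$

**Step 5: the next coordinate.** *Here we define $h_\alpha$ so that all promises are kept, all cluster points stay in $K_{\alpha+1}$, and (I3) survives.* The point to notice is (I3): a point of $K_\alpha$ may split into many points of $K_{\alpha+1}$, and near each of them we need infinitely many $n$ outside finitely many promises. We secure this by auxiliary promises to a dense set of points of $K_{\alpha+1}$, which we drop afterwards.

**Lemma 7.5.** There is $h_\alpha:\omega\to[0,1]$ such that $(h^{\alpha+1},P)$ is good.

*Proof.* Let $\{c_j=(y_j,t_j):j<\omega\}$ be dense in $K_{\alpha+1}\subseteq K_\alpha\times[0,1]$ (repetitions allowed), and choose $\hat z_j\in K$ with $\pi_{\alpha+1}(\hat z_j)=c_j$. Every point of $K_\alpha$ is free for $\omega$ with respect to any promise set that makes a good pair with $h^\alpha$. So we can apply Lemmas 7.3 and 7.4 successively to $y_j$, $D=\omega$ and $\hat z_j$, and get infinite $R_j$ such that $(h^\alpha,P\cup\{(R_i,\hat z_i):i\le j\})$ is good for every $j$. Let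
$$P^+=P\cup\{(R_j,\hat z_j):j<\omega\}.$$
This is a countably infinite promise set, and (I2) holds for $(h^\alpha,P^+)$. Enumerate $P^+=\{(\sigma_i,z_i):i<\omega\}$ without repetitions. Let $\rho$ be a metric on $[0,1]^\alpha$.

The sets $\sigma_i\setminus\bigcup_{k<i}\sigma_k$ are pairwise disjoint, and each is cofinite in $\sigma_i$ because the $\sigma_i$ are a.d. By (I2) we may remove finitely many further points from each, and obtain pairwise disjoint sets $\sigma_i'$, cofinite in $\sigma_i$, with
$$\rho(h^\alpha(n),\pi_\alpha(z_i))<2^{-i}\qquad(n\in\sigma_i').$$
Put $h_\alpha(n)=z_i(\alpha)$ for $n\in\sigma_i'$. For $n\notin\bigcup_i\sigma_i'$ choose $y\in K_\alpha$ nearest to $h^\alpha(n)$ and $t$ with $(y,t)\in K_{\alpha+1}$, and put $h_\alpha(n)=t$.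

(I2) holds even for $P^+$: for almost all $n\in\sigma_i$ we have $h_\alpha(n)=z_i(\alpha)$, and $h^\alpha(n)\to\pi_\alpha(z_i)$ along $\sigma_i$.

(I1): measure distances in $[0,1]^{\alpha+1}$ by $\rho+|\cdot|$. For $n\in\sigma_i'$ the distance of $h^{\alpha+1}(n)$ to the point $\pi_{\alpha+1}(z_i)\in K_{\alpha+1}$ is $\rho(h^\alpha(n),\pi_\alpha(z_i))$. This is less than $2^{-i}$, and for fixed $i$ it tends to $0$ along $\sigma_i'$. For $n\notin\bigcup_i\sigma_i'$ the distance of $h^{\alpha+1}(n)$ to $K_{\alpha+1}$ is at most $\rho(h^\alpha(n),K_\alpha)$. This tends to $0$ as $n\to\infty$: otherwise, by compactness, $h^\alpha$ would have a cluster point at positive distance from $K_\alpha$, against (I1). Now let $\varepsilon>0$. Only finitely many $i$ have $2^{-i}\ge\varepsilon$, and each of these contributes only finitely many $n$ with distance $\ge\varepsilon$. So the distance of $h^{\alpha+1}(n)$ to $K_{\alpha+1}$ tends to $0$ as $n\to\infty$. As $K_{\alpha+1}$ is closed, (I1) follows.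

(I3): let $V\subseteq[0,1]^{\alpha+1}$ be open and meet $K_{\alpha+1}$, and let $F\subseteq P$ be finite. Then $V$ contains some $c_j=\pi_{\alpha+1}(\hat z_j)$. By (I2) for $(R_j,\hat z_j)$ we have $R_j\subseteq^*\{n:h^{\alpha+1}(n)\in V\}$. Since $R_j$ is a.d. from all first coordinates of $P$, the set $R_j\setminus\bigcup F$ is cofinite in $R_j$. So $\{n:h^{\alpha+1}(n)\in V\}\setminus\bigcup F$ is infinite. $\square$

**Step 6: the recursion.** *We run through all pairs $(x,B)$ and make a promise for each pair that has room.* By CH and $|K|\le\omega_1$, enumerate $K\times\mathcal P(\omega)$ as $\{(x_\alpha,B_\alpha):\alpha<\omega_1\}$, repetitions allowed. Put $P_0=\emptyset$. The cube $[0,1]^0$ is a single point, which is $K_0$, so $(h^0,P_0)$ is trivially good.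

*Stage $\alpha<\omega_1$.* Let $(h^\alpha,P_\alpha)$ be good with $P_\alpha$ countable. If $\pi_\alpha(x_\alpha)$ is $P_\alpha$-free for $B_\alpha$, use Lemmas 7.3 and 7.4 to get $\sigma\subseteq B_\alpha$ with $(h^\alpha,P_\alpha\cup\{(\sigma,x_\alpha)\})$ good, and put $P_{\alpha+1}=P_\alpha\cup\{(\sigma,x_\alpha)\}$. Otherwise put $P_{\alpha+1}=P_\alpha$. In both cases $(h^\alpha,P_{\alpha+1})$ is good and $P_{\alpha+1}$ is countable. Choose $h_\alpha$ by Lemma 7.5, so that $(h^{\alpha+1},P_{\alpha+1})$ is good.

*Limit $\alpha\le\omega_1$.* Put $P_\alpha=\bigcup_{\beta<\alpha}P_\beta$. This is an increasing union, so it is a promise set, and it is countable if $\alpha<\omega_1$. We check that $(h^\alpha,P_\alpha)$ is good.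

* (I1): if $y$ is a cluster point of $h^\alpha$, then for $\beta<\alpha$ the point $y|_\beta$ is a cluster point of $h^\beta$, so $y|_\beta\in K_\beta$. By (1), $y\in K_\alpha$.
* (I2): let $(\sigma,z)\in P_\beta$, $\beta<\alpha$. It suffices to have convergence in each coordinate $\gamma<\alpha$. This follows from (I2) for $(h^\delta,P_\delta)$ with $\delta=\max(\beta,\gamma+1)<\alpha$.
* (I3): let $V$ be open and contain $y\in K_\alpha$, and let $F\subseteq P_\alpha$ be finite. A basic neighborhood of $y$ inside $V$ depends on finitely many coordinates, so it is the preimage of an open $V''\subseteq[0,1]^\beta$ for some $\beta<\alpha$. Choose $\gamma\in[\beta,\alpha)$ with $F\subseteq P_\gamma$. The preimage of $V''$ in $[0,1]^\gamma$ is open and contains $y|_\gamma\in K_\gamma$. By (I3) for $(h^\gamma,P_\gamma)$ there are infinitely many $n\notin\bigcup F$ with $h^\beta(n)\in V''$, and these satisfy $h^\alpha(n)\in V$.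

**Step 7: the space.** *We now define $Y$ and check compactness.* Let $h=h^{\omega_1}$, $P=P_{\omega_1}$; the pair $(h,P)$ is good, and $K_{\omega_1}=K$. Let
$$Y=\{(h(n),n):n<\omega\}\cup(K\times\{\omega\})\subseteq[0,1]^{\omega_1}\times(\omega+1).$$
$Y$ meets each clopen set $[0,1]^{\omega_1}\times\{n\}$ in one point, so a point of $\mathrm{cl}\,Y\setminus Y$ would have the form $(y,\omega)$, and since $K\times\{\omega\}$ is closed it would be in the closure of $\{(h(n),n):n<\omega\}$. Then each $U\times(m,\omega]$ with $U\ni y$ open and $m<\omega$ contains some $(h(n),n)$, so $y$ is a cluster point of $h$, and $y\in K$ by (I1), a contradiction. Thus $Y$ is closed, hence compact. Identify $n$ with $(h(n),n)$, which is isolated in $Y$, and $K$ with the closed subspace $K\times\{\omega\}$. By (I2), for each $(\sigma,z)\in P$ we have $n\to z$ in $Y$ along $n\in\sigma$.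

**Step 8: density and $(\ast\ast)$.** *This is the dichotomy announced in Section 6.* Let $x\in K$, $B\subseteq\omega$, and let $\alpha$ be such that $(x,B)=(x_\alpha,B_\alpha)$.

Suppose first that $\pi_\alpha(x)$ was $P_\alpha$-free for $B$. Then some $(\sigma,x)\in P$ has $\sigma\subseteq B$, so $B$ contains a sequence converging to $x$. By (I3) this case applies whenever $B=\omega$. So every $x\in K$ is the limit of a sequence in $\omega$, and $\omega$ is dense in $Y$.

Suppose now that it was not free. Then there are an open neighborhood $V$ of $\pi_\alpha(x)$ and a finite $F\subseteq P_\alpha$ with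
$$B_V:=\{n\in B:h^\alpha(n)\in V\}\subseteq^*\bigcup F.$$
Assume $x\in\mathrm{cl}_YB$. The points of $Y$ whose first coordinate $y$ satisfies $y|_\alpha\in V$ form an open neighborhood of $x$ in $Y$, and it meets $B$ in $B_V$. So $x\in\mathrm{cl}_YB_V$. The set $B_V$ is the union of a finite set and the sets $\tau\cap B_V\subseteq\tau\cap B$ with $(\tau,w)\in F$. A finite subset of $\omega$ is closed in $Y$ and does not contain $x$. Hence $F\neq\emptyset$, and $x\in\mathrm{cl}_Y(\tau\cap B)$ for some $(\tau,w)\in F$; for the same reason $\tau\cap B$ is infinite. As $n\to w$ along $\tau$, we have $\mathrm{cl}_Y(\tau\cap B)=(\tau\cap B)\cup\{w\}$. Since $x\in K$ is not in $\omega$, $x=w$. So $\tau\cap B$, listed increasingly, is a sequence in $B$ converging to $x$. This proves $(\ast\ast)$ and Proposition 6.1. $\square$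

## 8. From compact spaces to groups, and independence from ZFC

**Proof of Theorem 3.** Assume CH.

(1)$\Rightarrow$(2). Let $K$ be as in (1). It is nonempty and $|K|\le\mathfrak c=\omega_1$. Take $Y$ from Proposition 6.1 and $G=A(Y)$. By Corollary 6.2, $Y$ is countably tight, not sequential, and satisfies $(\ast)$. By Lemma 5.2, $G$ is a non-sequential $s$-group of countable tightness and a $k_\omega$-space, hence a $k$-space. It is abelian. It is separable: the subgroup $\langle\omega\rangle$ generated by $\omega\subseteq Y$ is countable, and its closure is a subgroup which contains $\mathrm{cl}_Y\omega=Y$, so it is all of $G$. Finally $|G|=\max(|Y|,\omega)\le\omega_1=\mathfrak c$.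

(2)$\Rightarrow$(1). By Theorem 1, $G$ has a compact non-sequential subspace. As a subspace of $G$ it is countably tight and of size $\le\mathfrak c$. $\square$

The equivalence is proved only under CH and for size $\le\mathfrak c$. These notes do not determine whether the mere existence of a compact countably tight non-sequential space, of arbitrary size or without CH, yields a counterexample.

**Proof of Theorem 2.** Assume $\diamondsuit$. Then CH holds, so by Theorem 3 it suffices to find $K$ as in (1). Let $X$ be Ostaszewski's space: noncompact, locally compact, countably compact, hereditarily separable, Hausdorff, with $|X|=\omega_1$. Let $K=X\cup\{\infty\}$ be its one-point compactification. It is compact Hausdorff and $|K|=\omega_1$.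

**Step 1.** *$K$ is not sequential: we show that $X$ is sequentially closed but not closed in $K$.* It is not closed, being noncompact. By countable compactness every sequence in $X$ has a cluster point in $X$. A sequence converging to $\infty$ in the Hausdorff space $K$ has $\infty$ as its only cluster point. So no sequence in $X$ converges to $\infty$.

**Step 2.** *$K$ is countably tight: here we use hereditary separability.* Let $y\in\mathrm{cl}\,A\setminus A$. If $y\in X$, then, $X$ being open in $K$, we have $y\in\mathrm{cl}_X(A\cap X)=\mathrm{cl}_X(B)$ for a countable dense $B\subseteq A\cap X$. If $y=\infty$, then $A\subseteq X$; let $B$ be countable and dense in $A$. If $\infty\notin\mathrm{cl}_KB$, then $\mathrm{cl}_KB$ is a compact subset of $X$ which contains $A$, so $\mathrm{cl}\,A\subseteq\mathrm{cl}_KB$ and $\infty\notin\mathrm{cl}\,A$, a contradiction. So $y\in\mathrm{cl}_KB$.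

Thus $K$ is as required. The resulting group $G=A(Y)$ has $|G|\le\omega_1$ and contains $K$, so $|G|=\omega_1$. $\square$

**The remark on $\omega_1$ sequences in Theorem 4.** The group $G$ of Theorem 2 has $|G|=\omega_1$, and CH holds, so there are only $\omega_1^{\omega}=\omega_1$ sequences in $G$. Hence $G$ is determined by a set of at most $\omega_1$ sequences, and it is not sequential. By the first part of Theorem 4, it is not determined by countably many. So under $\diamondsuit$ "countable" cannot be replaced by "of size $\omega_1$" there.

**Theorem 5 (independence).** If ZFC is consistent, then ZFC neither proves nor disproves that every $s$-group of countable tightness that is a $k$-space is sequential.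

*Proof.* $\diamondsuit$ is consistent relative to ZFC, as it holds in $L$. By Theorem 2 the statement fails under $\diamondsuit$, so ZFC does not prove it. By Theorem 1 the statement holds under (MM). (MM) follows from PFA by Balogh's theorem, and by Dow's theorem it is consistent relative to ZFC alone. So ZFC does not disprove the statement. $\square$
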